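\title{Bispanning graphs without unique exchange cyclic base orderings}

\begin{abstract}
A graph is bispanning if its edge set is the disjoint union of two spanning trees $S$ and $T$. An exchange swaps an edge of one tree with an edge of the other so that both remain spanning trees; it is unique if the first edge admits no other partner. We disprove the conjecture that $S$ and $T$ can always be interchanged by unique exchanges that move every edge exactly once. For every $k\ge 1$ we construct a bispanning graph with $52+4k$ vertices and two Hamiltonian paths $S,T$ such that every sequence of unique exchanges moving no edge twice stops after at most $12$ swaps, whereas $51+4k$ would be needed. A bound of $15$ swaps is obtained for every number of vertices $n\ge 56$.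
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Graphs are finite and undirected, and parallel edges are allowed. A graph $G$ with vertex set $V$ is \emph{bispanning} if its edge set is the disjoint union of two spanning trees. An ordered pair $(A,B)$ of disjoint spanning trees that together contain all edges is called a \emph{tree pair} of $G$; then $|A|=|B|=m$, where $m=|V|-1$. We write $A-e+e'$ for $(A\setminus\{e\})\cup\{e'\}$.

Let $(A,B)$ be a tree pair, and let $e,e'$ be edges in different trees. The \emph{swap} $(e,e')$ moves each of the two edges into the tree of the other. It is an \emph{exchange} if the result is again a tree pair; then $e'$ is a \emph{partner} of the \emph{leader} $e$. The set of partners of $e$ is denoted by $\Pi(e)$. The swap $(e,e')$ is a \emph{unique exchange} if $\Pi(e)=\{e'\}$: once the leader is chosen, the partner is forced. The leader may lie in either tree.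

\begin{definition}\label{def:uecbo}
Let $(S,T)$ be a tree pair of $G$. A \emph{unique exchange cyclic base ordering} (UECBO) of $(S,T)$ consists of orderings $S=\{s_1,\dots,s_m\}$ and $T=\{t_1,\dots,t_m\}$ such that, for $i=1,\dots,m$, one of the swaps $(s_i,t_i)$, $(t_i,s_i)$ is a unique exchange of the pair
\[
\bigl(\{s_i,\dots,s_m,t_1,\dots,t_{i-1}\},\ \{t_i,\dots,t_m,s_1,\dots,s_{i-1}\}\bigr).
\]
\end{definition}

The name describes the following picture. Spanning trees are the bases of the cycle matroid of $G$. If the edges are written around a circle in the order $s_1,\dots,s_m,t_1,\dots,t_m$, then the sets in the displayed pairs are exactly the windows of $m$ consecutive edges, and all of them are required to be bases. In terms of swaps, $(S,T)$ is turned into $(T,S)$ in $m$ steps, which is the smallest possible number since every step moves only one edge out of each tree, and every step is forced by its leader. The following conjecture is posed in \cite{Bingmann}.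

\medskip
\noindent\textbf{Conjecture.} \emph{Every tree pair $(S,T)$ of every bispanning graph has a unique exchange cyclic base ordering.}
\medskip

To measure how far a tree pair is from having such an ordering, call a sequence of swaps starting at $(S,T)$ \emph{admissible} if each swap is a unique exchange of the current pair and no edge of $G$ occurs in two swaps. At any moment the edges that have been swapped are \emph{dead} and the others are \emph{live}; each swap of an admissible sequence uses two live edges, one from $S$ and one from $T$. Let $\lambda(S,T)$ be the largest length of an admissible sequence. Then $\lambda(S,T)\le m$, and a UECBO is the same thing as an admissible sequence of length $m$: let $s_i\in S$ and $t_i\in T$ be the two edges of the $i$-th swap.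

It is easy to believe that $\lambda(S,T)=m$ always. Unique exchanges are never in short supply, because every leaf of either tree leads one (Lemma~\ref{lem:leaf}), and a swap at a leaf tends to create new leaves. The conjecture holds for two vertices joined by two parallel edges and for $K_4$ (Example~\ref{ex:K4}), and it survives the addition of vertices of degree two (Lemma~\ref{lem:deg2}). What can go wrong is that the forced partner of a live edge is already dead. We arrange that, after a bounded number of swaps, this happens to every live edge whose partner is forced.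

\begin{theorem}\label{thm:main}
For every $k\ge 1$ there is a bispanning graph $G_k$ with $52+4k$ vertices and a tree pair $(S,T)$, both trees being Hamiltonian paths, such that every admissible sequence has length at most $12$, and length $12$ is attained. Hence $(S,T)$ has no UECBO, and the conjecture is false; for $k=1$ the graph has $56$ vertices and $m=55$.
\end{theorem}

\begin{theorem}\label{thm:alln}
For every $n\ge 56$ there is a bispanning graph on $n$ vertices with a tree pair $(S,T)$ all of whose admissible sequences have length at most $15$. So the conjecture fails for every $n\ge 56$, and the fraction of edges that can be swapped tends to $0$ along these examples.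
\end{theorem}

Two Hamiltonian paths have four ends, the smallest possible number of leaves. In $G_k$ these four ends lead the only unique exchanges of $(S,T)$. Each of them starts a chain of forced swaps, and Section~\ref{sec:gadget} describes a gadget of twelve edges in which such a chain dies after three steps. Section~\ref{sec:graph} places four copies of the gadget on two Hamiltonian paths so that they do not interact, and Section~\ref{sec:proof} shows that no edge outside the gadgets can ever take part in an admissible swap. This gives $4\cdot 3=12$.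

\section{Partners and sign changes}\label{sec:partners}

We use two basic facts about a spanning tree. Deleting an edge $e$ from a spanning tree $A$ leaves two components, and $A-e+e'$ is a spanning tree if and only if $e'$ joins them. Adding an edge $e\notin B$ to a spanning tree $B$ creates one cycle, made of $e$ and the $B$-path between the ends of $e$, and for $e'\in B$ the set $B-e'+e$ is a spanning tree if and only if $e'$ lies on this path.

Fix a leader $e\in A$; for $e\in B$ interchange the two trees in everything that follows. Mark the vertices of one component of $A-e$ with $+$ and those of the other with $-$. By the two facts, $\Pi(e)$ is the set of edges of the $B$-path between the ends of $e$ along which the sign changes. A \emph{witness} for $e$ is a triple of vertices that occur in this order on the path and have signs $+,-,+$ or $-,+,-$.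

\begin{lemma}\label{lem:parity}
The number $|\Pi(e)|$ is odd. If $e$ has a witness, then $|\Pi(e)|\ge 3$.
\end{lemma}

\begin{proof}
The ends of $e$ have opposite signs, so the sign changes an odd number of times along the path. A witness forces at least two changes, hence at least three.
\end{proof}

\begin{lemma}\label{lem:leaf}
If $v$ is a leaf of $A$ with edge $e=vu$, then $\Pi(e)$ consists of the first edge of the $B$-path from $v$ to $u$.
\end{lemma}

\begin{proof}
One component of $A-e$ is $\{v\}$, and only the first edge of the path meets $v$.
\end{proof}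

\begin{example}\label{ex:K4}
Let $G=K_4$ on $\{1,2,3,4\}$. The complement of a star is a triangle, so both trees of a tree pair are paths, and up to renaming $S$ is the path $1\,2\,3\,4$ and $T$ is the path $2\,4\,1\,3$. The leaf $1$ of $S$ leads the unique exchange $(12,14)$, because the $T$-path from $1$ to $2$ is $1\,4\,2$. The new trees are the paths $A=1\,4\,3\,2$ and $B=4\,2\,1\,3$, and the live leaders behave in three different ways.
\begin{itemize}
\item The leader $34\in A$ has the signed $B$-path $4^+2^-1^+3^-$, hence three partners.
\item The leader $23\in A$, at the leaf $2$, has the $B$-path $2\,1\,3$. Its only partner $12$ is dead.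
\item The leader $24\in B$, at the leaf $4$, has the $A$-path $4\,3\,2$. Its only partner $34$ is live. So $(24,34)$ is a unique exchange although $(34,24)$ is not. In the same way the leader $13\in B$, at the leaf $3$, has the only partner $34$.
\end{itemize}
After $(24,34)$ the trees are $1\,4\,2\,3$ and $4\,3\,1\,2$, and the leaf $3$ of the first leads $(23,13)$. Thus $(12,14),(24,34),(23,13)$ is a UECBO. A counterexample to the conjecture must reach a pair in which only the first two kinds of live leaders are left.
\end{example}

\begin{lemma}\label{lem:deg2}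
Let $(S,T)$ be a tree pair of $G$. Form $G^+$ by adding a vertex $v$ and two edges $\alpha,\gamma$ from $v$ to vertices of $G$, not necessarily distinct. Then $(S+\alpha,T+\gamma)$ is a tree pair of $G^+$, and $\lambda(S+\alpha,T+\gamma)=\lambda(S,T)+1$.
\end{lemma}

\begin{proof}
Attaching a leaf to a spanning tree of $G$ gives a spanning tree of $G^+$. Conversely, let $(A,B)$ be any tree pair of $G^+$. Each tree has an edge at $v$, so each contains exactly one of $\alpha,\gamma$; thus $v$ is a leaf of both trees, and $(A-v,B-v)$ is a tree pair of $G$. If the leader is $\alpha$ or $\gamma$, its only partner is the other of the two by Lemma~\ref{lem:leaf}, and the swap does not change $(A-v,B-v)$. If the leader $e$ is another edge, then $v$ is not an end of $e$, the path in the other tree between the ends of $e$ avoids the leaf $v$, and deleting $v$ does not change the signs of the other vertices. So $\Pi(e)$ is the same in $(A,B)$ and in $(A-v,B-v)$, and it contains neither $\alpha$ nor $\gamma$.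

Hence an admissible sequence in $G^+$ has at most one swap that involves $\alpha$ or $\gamma$, and deleting it leaves an admissible sequence in $G$. Conversely, an admissible sequence in $G$ is admissible in $G^+$ and can be followed by $(\alpha,\gamma)$.
\end{proof}

\section{A chain of leaf swaps that dies after three steps}\label{sec:gadget}

\subsection*{What a swap at a leaf creates}
Let $v$ be a leaf of $A$ with edge $vu$ and partner $vy\in B$, where $y\ne u$, and let $A'=A-vu+vy$ and $B'=B-vy+vu$. Two degrees drop: that of $u$ in $A$ and that of $y$ in $B$. So $u$ may become a leaf of $A'$ and $y$ a leaf of $B'$, and these two candidates are of different nature.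

If $u$ is a leaf of $A'$ with edge $ux$, its partner is the first edge of the $B'$-path from $u$ to $x$. This is the dead edge $uv$ as soon as $x$ lies on the side of $v$ in $B'-uv$. The leaf $u$ can therefore be silenced by placing $x$ suitably in $B$. If $y$ is a leaf of $B'$ with edge $yx$, then $x\neq v$, and the $A'$-path from $y$ to $x$ does not use the dead edge $yv$, because $v$ is a leaf of $A'$. This leaf cannot be silenced in the same way, and the chain continues at $y$. The way out is to prevent $y$ from becoming a leaf, by making sure that it has degree at least $3$ in $B$.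

In a Hamiltonian path there is no such vertex, but the swaps create one: the first swap adds the edge $vu$ to $B$ and raises the degree of $u$ to $3$ if $u$ was an inner vertex of $B$. The second swap is led by the leaf $y$ of $B'$, so its partner is taken from the first tree. The partner of the third swap is taken from the second tree again, and we arrange that it is an edge at $u$. In the gadget below the first swap has $(v,u,y)=(a,b,c)$, the second has $(v,u,y)=(c,d,f)$ with the trees interchanged, and the third has $(v,u,y)=(f,p,b)$.

\subsection*{The gadget and its surroundings}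
Let $(A^0,B^0)$ be a tree pair of a graph with vertex set $V$, and let $a,b,c,d,f,g,p,q,r$ be distinct vertices. We assume the shape shown in the first row of Figure~\ref{fig:states}.
\begin{itemize}
\item $V\setminus\{a,b,c,d,f,p,r\}$ is split into sets $\mathcal L,\mathcal R$ that induce subtrees of $A^0$. The other edges of $A^0$ are $ab$, the path $d\,r\,p\,f\,c$, edges $bs$ and $\ell d$ with $s,\ell\in\mathcal L$, and an edge $cs'$ with $s'\in\mathcal R$.
\item $V\setminus Q$, where $Q=\{p,q,a,c,d,g,b,f\}$, is split into sets $\mathcal D,\mathcal U$ that induce subtrees of $B^0$. The other edges of $B^0$ are the path $p\,q\,a\,c\,d\,g\,b\,f$, one edge from $p$ to $\mathcal D$, and an edge $ft$ with $t\in\mathcal U$.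
\end{itemize}
The twelve edges
\[
ab,\ dr,\ rp,\ pf,\ fc\in A^0,\qquad pq,\ qa,\ ac,\ cd,\ dg,\ gb,\ bf\in B^0
\]
form the \emph{gadget}. About the surroundings we assume only the following.
\begin{itemize}
\item[(H1)] $s\in\mathcal D$.
\item[(H2)] $A^0$ contains a path $c\,s'\,g\,w\,q$ with $s',w\in\mathcal D$. In particular $s',g,w,q\in\mathcal R$.
\item[(H3)] $r\in\mathcal U$ and $t\in\mathcal R$.
\end{itemize}
The \emph{planned swaps} are
\[
\mu_1=(ab,\,ac),\qquad \mu_2=(cd,\,fc),\qquad \mu_3=(pf,\,bf),
\]
and \emph{state} $i\in\{0,1,2,3\}$ is the pair $(A^i,B^i)$ obtained by performing $\mu_1,\dots,\mu_i$. The edges of these $i$ swaps are dead in state $i$. Figure~\ref{fig:states} shows all four states.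

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.56cm,y=0.55cm,every node/.style={fill=white,inner sep=1.3pt}]
\draw[densely dotted,thick] (7,-2)--(7,-3) (13,-2)--(14,-2) (3,-5)--(4,-5)--(4,-6) (13,-5)--(14,-5) (15,-5)--(15,-6)
 (0,-8)--(1,-8) (3,-8)--(4,-8)--(4,-9) (15,-8)--(16,-8)--(16,-9) (14,-9)--(13,-9);
\path (-1.3,1.2) node{state} (4,1.2) node{$A^i$} (14.5,1.2) node{$B^i$} (-1.3,0) node{$0$} (-1.3,-2) node{$1$} (-1.3,-5) node{$2$} (-1.3,-8) node{$3$};
\draw (0,0) node{$a$}--(1,0) node{$b$}--(2,0) node{$\mathcal L$}--(3,0) node{$d$}--(4,0) node{$r$}--(5,0) node{$p$}--(6,0) node{$f$}--(7,0) node{$c$}--(8,0) node{$\mathcal R$}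
 (10,0) node{$\mathcal D$}--(11,0) node{$p$}--(12,0) node{$q$}--(13,0) node{$a$}--(14,0) node{$c$}--(15,0) node{$d$}--(16,0) node{$g$}--(17,0) node{$b$}--(18,0) node{$f$}--(19,0) node{$\mathcal U$};
\draw (1,-2) node{$b$}--(2,-2) node{$\mathcal L$}--(3,-2) node{$d$}--(4,-2) node{$r$}--(5,-2) node{$p$}--(6,-2) node{$f$}--(7,-2) node{$c$}--(8,-2) node{$\mathcal R$} (7,-3) node{$a$}
 (10,-2) node{$\mathcal D$}--(11,-2) node{$p$}--(12,-2) node{$q$}--(13,-2) node{$a$} (16,-2) node{$\mathcal U$}--(15,-2) node{$f$}--(14,-2) node{$b$}--(14,-3) node{$g$}--(13,-3) node{$d$}--(12,-3) node{$c$};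
\draw (1,-5) node{$b$}--(2,-5) node{$\mathcal L$}--(3,-5) node{$d$}--(3,-6) node{$r$}--(2,-6) node{$p$}--(1,-6) node{$f$} (4,-5) node{$c$}--(5,-5) node{$\mathcal R$} (4,-6) node{$a$}
 (10,-5) node{$\mathcal D$}--(11,-5) node{$p$}--(12,-5) node{$q$}--(13,-5) node{$a$} (16,-5) node{$\mathcal U$}--(15,-5) node{$f$}--(14,-5) node{$b$}--(14,-6) node{$g$}--(13,-6) node{$d$} (15,-6) node{$c$};
\draw (0,-8) node{$f$} (1,-8) node{$b$}--(2,-8) node{$\mathcal L$}--(3,-8) node{$d$}--(3,-9) node{$r$}--(2,-9) node{$p$} (4,-8) node{$c$}--(5,-8) node{$\mathcal R$} (4,-9) node{$a$}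
 (14,-8) node{$\mathcal D$}--(15,-8) node{$p$}--(15,-9) node{$q$}--(14,-9) node{$a$} (13,-9) node{$b$}--(12,-9) node{$g$}--(11,-9) node{$d$} (16,-8) node{$f$}--(17,-8) node{$\mathcal U$} (16,-9) node{$c$};
\end{tikzpicture}
\caption{The two spanning trees $A^i$ (left) and $B^i$ (right) after $i=0,1,2,3$ planned swaps in the gadget. Dotted edges have been swapped and are dead. Each of $\mathcal L,\mathcal R$ stands for a subtree of $A^i$, and each of $\mathcal D,\mathcal U$ for a subtree of $B^i$, that the swaps do not change.}
\label{fig:states}
\end{figure}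

\begin{lemma}\label{lem:gadget}
Assume \textup{(H1)--(H3)}. In state $i$, let $e$ be the edge $bs$ or a live edge of the gadget. Then one of the following holds: $e$ is the leader of $\mu_{i+1}$ and $\mu_{i+1}$ is a unique exchange; or the only partner of $e$ is dead; or $|\Pi(e)|\ge3$. The first case occurs in each of the states $0,1,2$.
\end{lemma}

\begin{proof}
\emph{Leaders with one partner.} We follow the chain and use Lemma~\ref{lem:leaf} at every leaf.

State 0. The leaf $a$ of $A^0$ has the edge $ab$ and the $B^0$-path $a\,c\,d\,g\,b$. So $\Pi(ab)=\{ac\}$, which is $\mu_1$.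

State 1. The new leaf $b$ of $A^1$ has the edge $bs$. By (H1) the $B^1$-path is $b\,a\,q\,p\cdots s$, so $\Pi(bs)=\{ab\}$ is dead. The new leaf $c$ of $B^1$ has the edge $cd$ and the $A^1$-path $c\,f\,p\,r\,d$. So $\Pi(cd)=\{fc\}$, which is $\mu_2$.

State 2. The leaf $b$ and its path are as in state 1. The new leaf $d$ of $B^2$ has the edge $dg$. By (H2) the $A^2$-path is $d\,c\,s'\,g$, so $\Pi(dg)=\{cd\}$ is dead. The new leaf $f$ of $A^2$ has the edge $pf$ and the $B^2$-path $f\,b\,a\,q\,p$. So $\Pi(pf)=\{bf\}$, which is $\mu_3$.

State 3. The vertex $b$ had degree $3$ in $B^2$, so $B^3$ has no new leaf. The leaf $d$ and its path are as in state 2. The new leaf $p$ of $A^3$ has the edge $rp$. By (H3) the $B^3$-path is $p\,f\,t\cdots r$, so $\Pi(rp)=\{pf\}$ is dead. Finally, $A^3-bs$ has the component $\{b,f\}$. The $B^3$-path $b\,a\,q\,p\cdots s$ stays in $\mathcal D$ after $p$ and misses $f$, so again $\Pi(bs)=\{ab\}$.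

\emph{All other leaders.} Tables~\ref{tab:A} and~\ref{tab:B} give a witness for each of them, and Lemma~\ref{lem:parity} applies. In each row, $+$ marks the component that contains the first-named end of $e$, the path runs from that end to the other, only the witness carries signs, and dots stand for omitted vertices, possibly none. Components and paths are read off Figure~\ref{fig:states}. For Table~\ref{tab:A} one needs $g,q,t\in\mathcal R$ for the signs, and $s\in\mathcal D$, $r\in\mathcal U$ for the paths. For Table~\ref{tab:B} one needs $s,s',w\in\mathcal D$ and $r\in\mathcal U$ for the signs, and the path $c\,s'\,g\,w\,q$ for the paths.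

\begin{table}[ht]
\centering
\begin{tabular}{llll}
\hline
$e$ & state & component $+$ of $A^i-e$ & path in $B^i$\\
\hline
$bs$ & 0 & $\{a,b\}$ & $b^+\,g^-\,d\,c\,a^+\,q\,p\cdots s$\\
$dr$ & 0, 1 & $H$ & $d^+\,g^-\,b^+\,f\,t\cdots r$\\
$dr$ & 2 & $V\setminus\{r,p,f\}$ & $d^+\,g\,b\,f^-\,t^+\cdots r$\\
$dr$ & 3 & $V\setminus\{r,p\}$ & $d^+\,g\,b\,a\,q\,p^-\,f^+\,t\cdots r$\\
$rp$ & 0, 1 & $H\cup\{r\}$ & $r^+\cdots t^-\,f\,b^+\cdots p$\\
$rp$ & 2 & $V\setminus\{p,f\}$ & $r^+\cdots t\,f^-\,b^+\,a\,q\,p$\\
$pf$ & 0, 1 & $H\cup\{r,p\}$ & $p^+\,q^-\cdots b^+\,f$\\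
$fc$ & 0, 1 & $H\cup\{r,p,f\}$ & $f\,b^+\,g^-\,d^+\,c$\\
\hline
\end{tabular}
\caption{Witnesses for leaders in $A^i$. Here $H=\{a,b,d\}\cup\mathcal L$ in state 0 and $H=\{b,d\}\cup\mathcal L$ in state 1.}
\label{tab:A}
\end{table}

\begin{table}[ht]
\centering
\begin{tabular}{llll}
\hline
$e$ & state & component $+$ of $B^i-e$ & path in $A^i$\\
\hline
$pq$ & 0, 1, 2 & $\mathcal D\cup\{p\}$ & $p\cdots c\,s'^{+}\,g^-\,w^+\,q$\\
$pq$ & 3 & $V\setminus\{q,a,b,g,d\}$ & the same\\
$qa$ & 0, 1, 2 & $\mathcal D\cup\{p,q\}$ & $q\,w^+\,g^-\,s'^{+}\,c\cdots a$\\
$qa$ & 3 & $V\setminus\{a,b,g,d\}$ & the same\\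
$ac$ & 0 & $\mathcal D\cup\{p,q,a\}$ & $a^+\,b^-\,s^+\cdots c$\\
$cd$ & 0 & $\mathcal D\cup\{p,q,a,c\}$ & $c^+\,f^-\,p^+\,r\,d$\\
$dg$ & 0 & $\mathcal D\cup\{p,q,a,c,d\}$ & $d^+\,r^-\,p^+\,f\,c\,s'\,g$\\
$dg$ & 1 & $\{d,c\}$ & $d^+\,r^-\,p\,f\,c^+\,s'\,g$\\
$gb$ & 0 & $\mathcal D\cup\{p,q,a,c,d,g\}$ & $g\,s'\,c\,f\,p^+\,r^-\,d^+\cdots b$\\
$gb$ & 1 & $\{g,d,c\}$ & $g^+\,s'^{-}\,c\cdots d^+\cdots b$\\
$gb$ & 2, 3 & $\{g,d\}$ & the same\\
$bf$ & 0, 1 & $V\setminus(\mathcal U\cup\{f\})$ & $b\cdots d^+\,r^-\,p^+\,f$\\
$bf$ & 2 & $V\setminus(\mathcal U\cup\{f,c\})$ & the same\\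
\hline
\end{tabular}
\caption{Witnesses for leaders in $B^i$.}
\label{tab:B}
\end{table}

Every leader has now been treated in every state in which it is live: $ab$ and $ac$ in state 0; $cd$ and $fc$ in states 0 and 1; $pf$ and $bf$ in states 0, 1 and 2; and $bs,dr,rp,pq,qa,dg,gb$ in all four states.
\end{proof}

The hypotheses cannot simply be dropped. If, for instance, $s$ lay in $\mathcal U$, then in state 1 the $B^1$-path from $b$ to $s$ would begin with $bf$, and $(bs,bf)$ would be an unplanned unique exchange of two live edges.

Seen from outside, the gadget changes very little. The next lemma, read off Figure~\ref{fig:states}, is all that the rest of the graph will use.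

\begin{lemma}\label{lem:shape}
The following holds in every state $i$.
\begin{itemize}
\item[(a)] The gadget edges in $A^i$ form a forest on $\{a,b,c,d,f,p,r\}$ with exactly two components, $E\ni b$ and $P\ni c,d,p,r$. In states $0,1,2,3$ the set $E$ is $\{a,b\}$, $\{b\}$, $\{b\}$, $\{b,f\}$.
\item[(b)] The gadget edges in $B^i$ form a tree on $Q$, and its path from $p$ to $f$ contains a vertex of $E$ other than $p$, namely $b$ in states $0,1,2$ and $f$ in state $3$.
\end{itemize}
\end{lemma}

\section{The graph $G_k$}\label{sec:graph}

Each of the four ends of the two Hamiltonian paths needs its own gadget. To analyze only one of them, we build in a symmetry of order four that permutes the gadgets cyclically and interchanges the trees.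

Fix $k\ge1$. The vertices of $G_k$ are the symbols $x_j$ with index $j\in\mathbb Z/4\mathbb Z=\{1,2,3,4\}$ and letter
\[
x\in\{a,b,c,d,f,g,p,q,r,\ \ell,s,t,w,\ z^1,\dots,z^k\},
\]
so there are $4(13+k)=52+4k$ of them. The first nine letters carry the gadgets, the letters $\ell,s,t,w$ provide the surroundings and the witnesses, and the letters $z^i$ lengthen the paths. Let $\varphi$ be the permutation $x_j\mapsto x_{j+1}$ of the vertices. Consider the word
\begin{align*}
W={}&[a_1\,b_1]\;s_4\;z^1_3\,z^1_4\cdots z^k_3\,z^k_4\;r_2\,w_3\,\ell_4\,t_3\,t_2\;[f_2\,b_2\,g_2\,d_2\,c_2\,a_2\,q_2\,p_2]\\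
&q_3\,w_2\,g_3\,s_3\;[c_3\,f_3\,p_3\,r_3\,d_3]\;\ell_3 ;
\end{align*}
the brackets mark the places of the gadgets. Every letter occurs twice in $W$, with one odd and one even index: $a,b$ with $1,2$; $c,d,f,g,p,q,r,t,w$ with $2,3$; and $\ell,s,z^i$ with $3,4$. So $W$ and $\varphi^2(W)$ together contain every vertex once. Let $S$ be the Hamiltonian path given by $W$ followed by the reversal of $\varphi^2(W)$, and let $T=\varphi(S)$:
\begin{align*}
S:\ &[a_1b_1]\,s_4\,z^1_3z^1_4\cdots z^k_3z^k_4\,r_2\,w_3\,\ell_4\,t_3\,t_2\,[f_2b_2g_2d_2c_2a_2q_2p_2]\\
&q_3\,w_2\,g_3\,s_3\,[c_3f_3p_3r_3d_3]\,\ell_3\ \big|\ \ell_1\,[d_1r_1p_1f_1c_1]\,s_1\,g_1\,w_4\,q_1\\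
&[p_4q_4a_4c_4d_4g_4b_4f_4]\,t_4\,t_1\,\ell_2\,w_1\,r_4\,z^k_2z^k_1\cdots z^1_2z^1_1\,s_2\,[b_3a_3],\\[1ex]
T:\ &[a_2b_2]\,s_1\,z^1_4z^1_1\cdots z^k_4z^k_1\,r_3\,w_4\,\ell_1\,t_4\,t_3\,[f_3b_3g_3d_3c_3a_3q_3p_3]\\
&q_4\,w_3\,g_4\,s_4\,[c_4f_4p_4r_4d_4]\,\ell_4\ \big|\ \ell_2\,[d_2r_2p_2f_2c_2]\,s_2\,g_2\,w_1\,q_2\\
&[p_1q_1a_1c_1d_1g_1b_1f_1]\,t_1\,t_2\,\ell_3\,w_2\,r_1\,z^k_3z^k_2\cdots z^1_3z^1_2\,s_3\,[b_4a_4].
\end{align*}
The graph $G_k$ has as edge set the disjoint union of $S$ and $T$, so $(S,T)$ is a tree pair. Since $\varphi^4$ is the identity, $\varphi^2$ maps the word $S$ to its reversal. Hence $\varphi$ maps $S$ onto $T$ and $T$ onto $S$, and it is an automorphism of $G_k$. Every edge is the image, under a power of $\varphi$, of an edge of $W$ or of the middle edge $\ell_3\ell_1$.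

Edges may be named by their ends, as no two are parallel. Indeed, among the edges of $W$ and $\ell_3\ell_1$ the only pair of letters that occurs twice is $p,q$, in $q_2p_2$ and $p_2q_3$, and no shift of indices maps one to the other; and neither $\varphi$ nor $\varphi^{-1}$ fixes a two-element set of vertices.

\subsection*{Gadgets, states and blocks}
The edges inside brackets are \emph{internal}, and all others are \emph{external}. \emph{Gadget $j$} consists of the twelve internal edges with index $j$. Gadget 1 is the gadget of Section~\ref{sec:gadget} with the index $1$ attached, with its five $A^0$-edges in $S$ and its seven $B^0$-edges in $T$. Gadget $j$ is its image under $\varphi^{j-1}$, so the roles of $S$ and $T$ are interchanged for even $j$. The planned swaps of gadget $j$ are the images of $\mu_1,\mu_2,\mu_3$.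

For $\sigma\in\{0,1,2,3\}^4$ let $(A_\sigma,B_\sigma)$ be obtained from $(S,T)$ by performing the first $\sigma_j$ planned swaps in gadget $j$, for $j=1,\dots,4$. The edges of these swaps are dead, the others live. Because $\varphi$ maps gadget $j$ with its planned swaps to gadget $j+1$,
\begin{equation}\label{eq:sym}
\varphi(A_\sigma)=B_{\sigma'},\qquad \varphi(B_\sigma)=A_{\sigma'},\qquad\text{where }\sigma'_{j+1}=\sigma_j ,
\end{equation}
and $\varphi$ maps dead edges to dead edges.

There are $4^4$ states, and we want arguments that do not depend on $\sigma$. Let $E_j,P_j,Q_j$ be the sets of Lemma~\ref{lem:shape} for gadget $j$ in state $\sigma_j$. The \emph{$A$-blocks} and the \emph{$B$-blocks} are the terms of the two sequences below, where a single vertex is a block: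
\begin{align*}
A:\ &E_1,\,s_4,\,z^1_3,\,z^1_4,\dots,z^k_3,\,z^k_4,\,r_2,\,w_3,\,\ell_4,\,t_3,\,t_2,\,Q_2,\,q_3,\,w_2,\,g_3,\,s_3,\,P_3,\,\ell_3,\\
&\ell_1,\,P_1,\,s_1,\,g_1,\,w_4,\,q_1,\,Q_4,\,t_4,\,t_1,\,\ell_2,\,w_1,\,r_4,\,z^k_2,\,z^k_1,\dots,z^1_2,\,z^1_1,\,s_2,\,E_3;\\[1ex]
B:\ &E_2,\,s_1,\,z^1_4,\,z^1_1,\dots,z^k_4,\,z^k_1,\,r_3,\,w_4,\,\ell_1,\,t_4,\,t_3,\,Q_3,\,q_4,\,w_3,\,g_4,\,s_4,\,P_4,\,\ell_4,\\
&\ell_2,\,P_2,\,s_2,\,g_2,\,w_1,\,q_2,\,Q_1,\,t_1,\,t_2,\,\ell_3,\,w_2,\,r_1,\,z^k_3,\,z^k_2,\dots,z^1_3,\,z^1_2,\,s_3,\,E_4 .
\end{align*}

\begin{lemma}\label{lem:chain}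
For every $\sigma$, the $A$-blocks partition the vertex set, each induces a subtree of $A_\sigma$, and the remaining edges of $A_\sigma$ are the external edges of $S$, one between any two consecutive blocks. The same holds for the $B$-blocks, $B_\sigma$ and $T$. External edges meet $E_j$ at $b_j$, $P_j$ at $c_j$ and $d_j$, and $Q_j$ at $p_j$ and $f_j$. In particular $(A_\sigma,B_\sigma)$ is a tree pair, and a path between two blocks traverses all blocks in between.
\end{lemma}

\begin{proof}
For $\sigma=0$ the blocks are the brackets and single vertices of the words $S$ and $T$. External edges are never swapped. The sets $Q_j$ and $E_j\cup P_j$ do not depend on $\sigma$, and by Lemma~\ref{lem:shape} the internal edges of $A_\sigma$ form trees on $E_1,P_1,E_3,P_3,Q_2,Q_4$, with $b_j\in E_j$ and $c_j,d_j\in P_j$. So each external edge of $S$ joins the same two consecutive blocks for all $\sigma$. The statement for $B_\sigma$ follows from~\eqref{eq:sym}.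
\end{proof}

\section{Only planned swaps are possible}\label{sec:proof}

The words \emph{before} and \emph{after} refer to the two sequences of blocks.

\begin{lemma}\label{lem:external}
Let $e$ be the edge $\ell_3\ell_1$ or an external edge of $W$ other than $b_1s_4$. Then $|\Pi(e)|\ge3$ in $(A_\sigma,B_\sigma)$ for every $\sigma$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:chain} the components of $A_\sigma-e$ are the union $X$ of the $A$-blocks before $e$ and the union $Y$ of those after $e$. The edge $e$ comes after $s_4$ and before $\ell_1$, so
\[
E_1\cup\{s_4\}\subseteq X,\qquad P_1\cup Q_4\cup\{t_1\}\subseteq Y .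
\]
A witness is a place where $B_\sigma$ runs from $Y$ to $X$ and back. Two such places exist for all these $e$ and all $\sigma$, and it remains to see that the $B_\sigma$-path between the ends of $e$ passes through one of them.

\emph{Place I.} Suppose that one end of $e$ lies in a $B$-block before $Q_1$ and the other in a $B$-block after $t_1$. Then the path enters $Q_1$ at $p_1$, leaves it at $f_1$, and continues to $t_1$. By Lemma~\ref{lem:shape}(b) it passes $p_1\in P_1\subseteq Y$, then a vertex of $E_1\subseteq X$, then $t_1\in Y$.

\emph{Place II.} Suppose that one end of $e$ lies in a $B$-block before $g_4$ and the other in a $B$-block after $P_4$. Then the path contains the consecutive vertices $g_4\in Q_4\subseteq Y$, $s_4\in X$ and $c_4\in Q_4\subseteq Y$.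

Table~\ref{tab:ext} lists the edges in the order of $S$, with the place that applies and the earlier and later end in the sequence of $B$-blocks. For the ends that are not single $B$-blocks we use $q_3,g_3,c_3,d_3\in Q_3$, $r_2,p_2\in P_2$, and $f_2\in E_2\cup P_2$; both $E_2$ and $P_2$ come before $Q_1$. Lemma~\ref{lem:parity} completes the proof.
\end{proof}

\begin{table}[ht]
\centering
\begin{tabular}{llll}
\hline
edges $e$ & place & earlier ends & later ends\\
\hline
$s_4z^1_3,\ z^i_3z^i_4,\ z^i_4z^{i+1}_3$ & I & $s_4,\ z^i_4$ & $z^i_3$\\
$z^k_4r_2,\ r_2w_3,\ w_3\ell_4,\ \ell_4t_3$ & II & $z^k_4,\ w_3,\ t_3$ & $r_2,\ \ell_4$\\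
$t_3t_2,\ t_2f_2$ & I & $t_3,\ f_2$ & $t_2$\\
$p_2q_3$ & II & $q_3$ & $p_2$\\
$q_3w_2,\ w_2g_3,\ g_3s_3,\ s_3c_3$ & I & $q_3,\ g_3,\ c_3$ & $w_2,\ s_3$\\
$d_3\ell_3,\ \ell_3\ell_1$ & I & $d_3,\ \ell_1$ & $\ell_3$\\
\hline
\end{tabular}
\caption{The external edges of Lemma~\ref{lem:external}.}
\label{tab:ext}
\end{table}

The first row of Table~\ref{tab:ext} shows why $S$ can be lengthened at will: along $s_4\,z^1_3\,z^1_4\,z^2_3\cdots$ it alternates between the two sides of place I. It also shows where $k\ge1$ is needed. For $k=0$ the path $S$ would contain the edge $s_4r_2$, with $X=E_1\cup\{s_4\}$. The $B_\sigma$-path from $s_4$ to $r_2$ runs through $P_4,\ell_4,\ell_2,P_2$ and avoids $E_1$, so $(s_4r_2,s_4c_4)$ would be a unique exchange of two live edges.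

\begin{proposition}\label{prop:main}
Let $\sigma\in\{0,1,2,3\}^4$. Every unique exchange of $(A_\sigma,B_\sigma)$ whose two edges are live is the next planned swap of some gadget. Conversely, if $\sigma_j<3$, then the next planned swap of gadget $j$ is a unique exchange.
\end{proposition}

\begin{proof}
By~\eqref{eq:sym}, a power of $\varphi$ maps $(A_\sigma,B_\sigma)$ to $(A_\tau,B_\tau)$ or $(B_\tau,A_\tau)$ for some $\tau$, and it respects live edges and next planned swaps. Partner sets do not depend on the order of the two trees. A suitable power of $\varphi$ moves an internal leader into gadget 1, and an external leader to an external edge of $W$ or to $\ell_3\ell_1$. As $\sigma$ is arbitrary, it suffices to consider these leaders, and $j=1$ in the converse. By Lemma~\ref{lem:external} only $b_1s_4$ and the live edges of gadget 1 can lead a unique exchange.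

For these we apply Lemma~\ref{lem:gadget}. Let $(A^0,B^0)$ be the pair for the state $(0,\sigma_2,\sigma_3,\sigma_4)$, so that $(A_\sigma,B_\sigma)=(A^i,B^i)$ with $i=\sigma_1$. Let $\mathcal L$ be the union of the $A$-blocks strictly between $E_1$ and $P_1$, and $\mathcal R$ the union of those after $P_1$. Let $\mathcal D$ and $\mathcal U$ be the unions of the $B$-blocks before and after $Q_1$. By Lemma~\ref{lem:chain} the pair has the shape required in Section~\ref{sec:gadget}, with
\[
s=s_4,\qquad \ell=\ell_1,\qquad s'=s_1,\qquad w=w_4,\qquad t=t_1 .
\]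
The $B$-blocks $s_4,s_1,w_4$ come before $Q_1$, and the $A$-blocks $s_1,g_1,w_4,q_1$ follow $P_1$ directly, the first being joined to $c_1$; this gives (H1) and (H2). The $B$-block $r_1$ comes after $Q_1$, and the $A$-block $t_1$ comes after $P_1$; this gives (H3). By Lemma~\ref{lem:gadget}, a unique exchange led by $b_1s_4$ or by a live edge of gadget 1 has a dead partner or is the next planned swap, and this swap is a unique exchange if $\sigma_1<3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show by induction on $i$ that after $i$ swaps of an admissible sequence the current pair is $(A_\sigma,B_\sigma)$ for some $\sigma$ with $\sigma_1+\dots+\sigma_4=i$, and that the edges used so far are the dead edges of $\sigma$. This holds for $i=0$. The next swap, if there is one, is a unique exchange of two live edges, hence the next planned swap of a gadget $j$ by Proposition~\ref{prop:main}, and it raises $\sigma_j$ by one. Since $\sigma_1+\dots+\sigma_4\le12$, the length is at most $12$. By the converse part of the proposition, performing the planned swaps gadget by gadget is an admissible sequence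 of length $12$. A UECBO would be an admissible sequence of length $m=51+4k\ge55$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alln}]
Write $n=52+4k+j$ with $k\ge1$ and $0\le j\le3$, and add $j$ vertices of degree two to $G_k$, one after the other, as in Lemma~\ref{lem:deg2}. Every admissible sequence of the resulting tree pair has length at most $12+3=15<55\le n-1$, so there is no UECBO. At most $30$ of the $2(n-1)$ edges are swapped, and this fraction tends to $0$.
\end{proof}

\begin{remark}
Both conditions in the definition of an admissible sequence are needed for the process to stop at $\sigma=(3,3,3,3)$. If edges may be swapped again, Lemma~\ref{lem:leaf} provides a further unique exchange at every leaf, for example $(r_1p_1,p_1f_1)$; the theorems make no statement about such sequences. If the partner need not be unique, live edges can still be exchanged: in state 3 the leader $pq$ has the signed path $p^+r^+d^-c^+s'^{+}g^-w^+q^-$, so the live edge $d_1r_1$ is one of five partners of $p_1q_1$.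
\end{remark}

\begin{thebibliography}{1}
\bibitem{Bingmann}
Timo Bingmann, \emph{On the Structure of the Graph of Unique Symmetric Base Exchanges of Bispanning Graphs}, arXiv:1601.03526 (2016).
\end{thebibliography}
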